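# The exact stretch of some semi-arithmetic groups: Lambert quadrilaterals and their Galois conjugates

Throughout, $\mathbb H$ is the hyperbolic plane, $\varphi=\frac{1+\sqrt5}2$, and $\ell(g)=\inf_z d(z,gz)$ is the translation length of an isometry $g$ of $\mathbb H$. If $g\in\mathrm{PSL}(2,\mathbb R)$ is hyperbolic then $|\mathrm{tr}\,g|=2\cosh(\ell(g)/2)$; if $|\mathrm{tr}\, g|\le 2$ then $\ell(g)=0$. Traces of elements of $\mathrm{PSL}(2,\mathbb R)$ are defined up to sign.

## 1. Two lengths exchanged by $\sqrt5\mapsto-\sqrt5$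

Put $a=\operatorname{arcsinh}\varphi\approx1.2585$ and $b=\operatorname{arcsinh}\varphi^{-1}\approx0.5842$, so that $\sinh a\sinh b=1$. In the upper half-plane take three points
$$O=i,\qquad A=ie^a,\qquad B=\tanh b+\frac{i}{\cosh b}.$$
The point $A$ lies on the imaginary axis at distance $a$ from $O$. The curve $t\mapsto\tanh t+i/\cosh t$ runs along the unit circle with unit speed, so $B$ lies on the unit circle at distance $b$ from $O$. The two lines are perpendicular at $O$. The half-turns about the three points are
$$r_O=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad r_A=\begin{pmatrix}0&-e^{a}\\e^{-a}&0\end{pmatrix},\quad r_B=\begin{pmatrix}\sinh b&-\cosh b\\ \cosh b&-\sinh b\end{pmatrix};$$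
for the last one, the fixed-point equation is $z^2\cosh b-2z\sinh b+\cosh b=0$, whose root in $\mathbb H$ is $B$.

Let $X=r_Ar_O$ and $Y=r_Or_B$. Multiplying matrices, we find that $X$ and $Y$ are, up to sign,
$$\tilde X=\begin{pmatrix}e^a&0\\0&e^{-a}\end{pmatrix},\qquad \tilde Y=\begin{pmatrix}\cosh b&-\sinh b\\-\sinh b&\cosh b\end{pmatrix}.$$
So $X$ translates by $2a$ along the imaginary axis, $Y$ translates by $2b$ along the unit circle, and
$$x=\mathrm{tr}\,\tilde X=2\cosh a,\qquad y=\mathrm{tr}\,\tilde Y=2\cosh b,\qquad z=\mathrm{tr}\,\tilde X\tilde Y=2\cosh a\cosh b=\tfrac12xy. \tag{1}$$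
With our numbers,
$$x^2=4(1+\varphi^2)=10+2\sqrt5,\quad y^2=4(1+\varphi^{-2})=10-2\sqrt5,\quad z^2=20,\quad xyz=40.$$
Compute the traces of a few products of squares. Since $\tilde X^2=x\tilde X-1$ and $\tilde Y^2=y\tilde Y-1$,
$$\mathrm{tr}\,\tilde X^2=8+2\sqrt5,\qquad \mathrm{tr}\,\tilde Y^2=8-2\sqrt5,\qquad \mathrm{tr}(\tilde X\tilde Y)^2=18,\qquad \mathrm{tr}\,\tilde X^2\tilde Y^2=xyz-x^2-y^2+2=22.$$
The numbers lie in $\mathbb Z[\sqrt5]$, and $\sqrt5\mapsto-\sqrt5$ exchanges the first two and fixes the others. It looks as if the conjugated traces are the traces of a second group, acting on a second hyperbolic plane, in which the roles of $X$ and $Y$ are exchanged.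

Now look at lengths. In the first plane $\ell(X^2)=4a\approx5.034$ and $\ell(Y^2)=4b\approx2.337$. In the second plane $Y^2$ should have length $4a$. A map from the first plane to the second that is compatible with the two actions has to turn a displacement of $2.337$ into a displacement of at least $5.034$, so its Lipschitz constant is at least $a/b\approx2.154$. Is there a compatible map that does no worse than this one element forces? That is the question of these notes.

## 2. Semi-arithmetic groups and stretch

We recall what is needed. A *quaternion algebra* over a number field $k$ is a central simple $k$-algebra $\mathcal A$ of dimension $4$. At a real place $\sigma:k\to\mathbb R$ it is *split* if $\mathcal A\otimes_{k,\sigma}\mathbb R\cong M_2(\mathbb R)$; otherwise this algebra is Hamilton's quaternions and $\mathcal A$ is *ramified* at $\sigma$. An *order* is a subring that is a finitely generated $\mathcal O_k$-module and contains a $k$-basis of $\mathcal A$.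

**Definition (semi-arithmetic group).** Let $\Gamma<\mathrm{PSL}(2,\mathbb R)$ be a cofinite Fuchsian group and let $\Gamma^{(2)}$ be the subgroup generated by the squares of its elements. Following Schaller and Wolfart, $\Gamma$ is *semi-arithmetic* if $\Gamma^{(2)}$ is contained in an arithmetic group $\Delta$ acting on a product $\mathbb H^r$. Concretely: the traces of elements of $\Gamma^{(2)}$ are algebraic integers generating a totally real number field $k$; $\Gamma^{(2)}$ lies in (the norm-one group of an order in) a quaternion algebra $\mathcal A$ over $k$; and $\mathcal A$ is split at exactly $r$ real places $\sigma_1=\mathrm{id},\sigma_2,\dots,\sigma_r$. The number $r=\mathrm{a.dim}(\Gamma)$ is the *arithmetic dimension*.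

At each split place choose an isomorphism $\mathcal A\otimes_{k,\sigma}\mathbb R\cong M_2(\mathbb R)$. Elements of norm one go to $\mathrm{SL}(2,\mathbb R)$, and we get a representation $\rho_\sigma:\Gamma^{(2)}\to\mathrm{PSL}(2,\mathbb R)$ with $\mathrm{tr}\,\rho_\sigma(\gamma)=\sigma(\mathrm{tr}\,\gamma)$ up to sign. By Skolem–Noether, two choices differ by conjugation with an element of $\mathrm{GL}(2,\mathbb R)$, that is, by an isometry of $\mathbb H$. Write $\rho_0=(\rho_1,\dots,\rho_r)$ with $\rho_1=\mathrm{id}$ and $\rho_i=\rho_{\sigma_i}$.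

**Definition (stretch).** Give $\mathbb H^r$ the distance $d(x,y)=\max_i d_{\mathbb H}(x_i,y_i)$, so that $u=(u_1,\dots,u_r):\mathbb H\to\mathbb H^r$ is $K$-Lipschitz if and only if each $u_i$ is. The map $u$ is *$\rho_0$-equivariant* if $u(\gamma z)=\rho_0(\gamma)u(z)$ for all $\gamma\in\Gamma^{(2)}$, $z\in\mathbb H$. The group $\Gamma$ has *stretch at most $L$* if there is a $\rho_0$-equivariant $K$-Lipschitz map with $K\le L$, and the *stretch* $\delta(\Gamma)$ is the infimum of all such $L$.

Because the distance is a maximum, the components can be built one at a time. Replacing $\rho_i$ by $g\rho_ig^{-1}$ and $u_i$ by $g\circ u_i$, with $g$ an isometry, changes nothing.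

**Example.** For $\Gamma=\mathrm{PSL}(2,\mathbb Z)$ the traces are integers, $k=\mathbb Q$, $\mathcal A=M_2(\mathbb Q)$ and $r=1$. Then $\rho_0$ is the inclusion, the identity map is equivariant, and the stretch is at most $1$.

The paper of Belolipetsky, Cosac, Dória and Teixeira Paula, "Geometry and arithmetic of semi-arithmetic Fuchsian groups", arXiv:2310.13151 (2023), is the source of the problem treated here. The following is recorded as known: $\delta(\Gamma)\ge1$ always; $\delta(\Gamma)=1$ for arithmetic groups and for semi-arithmetic groups admitting a modular embedding; having stretch at most $L$ is invariant under commensurability; and there are semi-arithmetic groups with arbitrarily large stretch, but only lower bounds for their stretch are known. The problem asks for the exact value of $\delta(\Gamma)$ for some explicit $\Gamma$ with $\delta(\Gamma)>1$. The group of Section 1 is an answer.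

**Theorem A.** Let $a=\operatorname{arcsinh}\varphi$, $b=\operatorname{arcsinh}(\varphi^{-1})$, and let $\Gamma=\langle r_O,r_A,r_B\rangle$ be generated by the three half-turns of Section 1. Then $\Gamma$ is a cofinite Fuchsian group of signature $(0;2,2,2,\infty)$. It is semi-arithmetic with $k=\mathbb Q(\sqrt5)$ and $\mathrm{a.dim}(\Gamma)=2$, and
$$\boxed{\ \delta(\Gamma)=\frac{\operatorname{arcsinh}\varphi}{\operatorname{arcsinh}\varphi^{-1}}=\frac{\log\left(\varphi+\sqrt{\varphi^2+1}\right)}{\log\left(\varphi^{-1}+\sqrt{\varphi^{-2}+1}\right)}\approx 2.154\ }$$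
The infimum defining $\delta(\Gamma)$ is attained.

By commensurability invariance the same value holds for every group commensurable with $\Gamma$, for instance for the once-punctured torus group $\langle X,Y\rangle$ (Section 8).

The second half of the notes (from Section 9) computes $\delta$ for a whole family of groups. We therefore prove the algebraic lemmas in the generality needed there.

## 3. What one translation length forces

**Lemma 1.** If $f:\mathbb H\to\mathbb H$ is $K$-Lipschitz and equivariant under a representation $\rho$ of a group containing $\gamma$, then $\ell(\rho(\gamma))\le K\,\ell(\gamma)$.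

*Proof.* For every $z$, $\ell(\rho(\gamma))\le d(f(z),\rho(\gamma)f(z))=d(f(z),f(\gamma z))\le K\,d(z,\gamma z)$. Take the infimum over $z$. $\square$

Applied to $\rho_1=\mathrm{id}$ and a hyperbolic $\gamma\in\Gamma^{(2)}$, this gives $\delta(\Gamma)\ge1$. In the golden example, once semi-arithmeticity is known with $\sigma:\sqrt5\mapsto-\sqrt5$ split, the lower bound of Theorem A follows: $Y^2\in\Gamma^{(2)}$ has length $4b$, while $\mathrm{tr}\,\rho_\sigma(Y^2)=\pm\sigma(8-2\sqrt5)=\pm(8+2\sqrt5)=\pm2\cosh2a$, so $\ell(\rho_\sigma(Y^2))=4a$. Hence $4a\le K\cdot4b$ for every admissible $K$, and $\delta(\Gamma)\ge a/b$. It remains to do the algebra and to build a map.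

## 4. The reflection group and the traces of even words

**The quadrilateral.** Let $3\le n\le\infty$ and let $a,b>0$ satisfy
$$\sinh a\,\sinh b=\cos(\pi/n)\qquad(=1\text{ if }n=\infty). \tag{2}$$
Place $O,A,B$ as in Section 1, now with these $a,b$. Let $Q(a,b)$ be the quadrilateral $OACB$ with right angles at $O$, $A$, $B$. Section 6 checks that the fourth angle, at $C$, is $\pi/n$, with $C$ an ideal point if $n=\infty$. Number the sides
$$1=OB,\qquad 2=AC,\qquad 3=OA,\qquad 4=BC,$$
let $s_i$ be the reflection in side $i$, let $W=\langle s_1,s_2,s_3,s_4\rangle$, and let $\Gamma=\Gamma(a,b)=W^+$ be its orientation-preserving subgroup.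

We recall Poincaré's theorem for this polygon: $W$ is discrete; the tiles $wQ$ cover $\mathbb H$ in a locally finite way and two distinct points of $Q$ are never in the same $W$-orbit; the stabilizer of $p\in Q$ is generated by the $s_i$ with $p$ on side $i$; and $W$ has the presentation
$$s_i^2=1,\quad (s_1s_3)^2=(s_2s_3)^2=(s_1s_4)^2=1,\quad (s_2s_4)^n=1\ \text{ (no last relation if } n=\infty). \tag{3}$$
The quotient $\mathbb H/\Gamma$ is two copies of $Q$ glued along their boundary, a sphere with cone points of order $2,2,2,n$ (a cusp in place of the last one if $n=\infty$). Thus $\Gamma$ is cofinite of signature $(0;2,2,2,n)$.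

Products of reflections in perpendicular lines are half-turns, so $r_O=s_1s_3$, $r_A=s_2s_3$, $r_B=s_1s_4$. These generate $W^+$, because every $s_is_j$ is a product of them and their inverses (the pairs $13$, $23$, $14$ connect all four indices). So for the golden values of $a,b$ the group $\Gamma(a,b)$ is the group of Theorem A. Furthermore
$$X=r_Ar_O=s_2s_1,\qquad Y=r_Or_B=s_3s_4,$$
with the lifts $\tilde X,\tilde Y$ and the traces (1). That computation was valid for all $a,b>0$.

**Even words.** Let $F_2$ be the free group on letters $\xi,\eta$, and let $E\subset F_2$ be the subgroup of words with even exponent sum in $\xi$ and even exponent sum in $\eta$. For a pair $(P,R)$ in a group write $w(P,R)$ for the result of substituting $\xi=P$, $\eta=R$.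

**Lemma 2.** $\Gamma^{(2)}=\{w(X,Y):w\in E\}$.

*Proof.* The purpose is to replace the abstract subgroup $\Gamma^{(2)}$ by words we can compute with. Put $\Gamma_0=\langle X,Y\rangle$. The point $O$ lies on the axes of both $X$ and $Y$, so the half-turn $r_O$ inverts both: $r_OX r_O=X^{-1}$, $r_OYr_O=Y^{-1}$. As $r_A=Xr_O$ and $r_B=r_OY$, we get $\Gamma=\Gamma_0\cup r_O\Gamma_0$.

If $g=w(X,Y)\in\Gamma_0$, then $g^2$ is given by the word $w^2\in E$. If $\gamma=r_Og$, then $\gamma^2=(r_Ogr_O)g=w(X^{-1},Y^{-1})\,w(X,Y)$, a word with both exponent sums $0$. So all squares, hence all of $\Gamma^{(2)}$, come from $E$.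

Conversely, in the quotient of $F_2$ by the subgroup generated by all squares every element has square $1$, so this quotient is abelian and the image of a word depends only on its two exponent sums mod $2$. A word in $E$ has trivial image, so it is a product of squares in $F_2$, and $w(X,Y)\in\Gamma^{(2)}$. $\square$

**Fricke polynomials.** We recall the classical theorem of Fricke: for each $w\in F_2$ there is a unique $f_w\in\mathbb Z[x,y,z]$ such that $\mathrm{tr}\,w(P,R)=f_w(\mathrm{tr}P,\mathrm{tr}R,\mathrm{tr}PR)$ for all $P,R\in\mathrm{SL}(2,\mathbb C)$. The proof is short. By Cayley–Hamilton $P^{-1}=x-P$, $P^2=xP-1$, and likewise for $R$; and $PR+(PR)^{-1}=z$ gives $RP=z-xy+yP+xR-PR$. Hence the $\mathbb Z[x,y,z]$-span of $1,P,R,PR$ is stable under left multiplication by $P$, and also by $R$, since $R\cdot PR=(RP)R=P-x+zR$. So every word lies in this span with coefficients depending only on $w$, and its trace is a polynomial. It is unique because every triple in $\mathbb C^3$ occurs: take $P=\begin{pmatrix}x&-1\\1&0\end{pmatrix}$, $R=\begin{pmatrix}0&\zeta\\-\zeta^{-1}&y\end{pmatrix}$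 with $\zeta+\zeta^{-1}=z$.

Call a pair $P,R\in\mathrm{SL}(2,\mathbb C)$ *balanced* if $\mathrm{tr}PR=\frac12\mathrm{tr}P\,\mathrm{tr}R$. By (1), $(\tilde X,\tilde Y)$ is balanced.

**Lemma 3.** For $w\in E$ there is a polynomial $R_w(S,T)\in\mathbb Z[4S,4T,4ST]$ such that $\mathrm{tr}\,w(P,R)=R_w(S,T)$ for every balanced pair, where $S=\frac14(\mathrm{tr}P)^2$ and $T=\frac14(\mathrm{tr}R)^2$.

*Proof.* Replacing $P$ by $-P$ does not change $w(P,R)$, because the exponent sum of $\xi$ is even, and it changes $(x,y,z)$ to $(-x,y,-z)$. So $f_w(-x,y,-z)=f_w(x,y,z)$, and in the same way $f_w(x,-y,-z)=f_w(x,y,z)$. A monomial $x^iy^jz^l$ in $f_w$ therefore has $i+l$ and $j+l$ even. If $l$ is even, so are $i,j$; if $l$ is odd, so are $i,j$, and we may split off one factor $xyz$. Hence $f_w\in\mathbb Z[x^2,y^2,z^2,xyz]$. For a balanced pair, $x^2=4S$, $y^2=4T$, $z^2=\frac14x^2y^2=4ST$, $xyz=\frac12x^2y^2=8ST$. $\square$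

From now on, with $a,b,n$ as in (2), put
$$\mathsf A=\cosh^2a,\qquad\mathsf B=\cosh^2b,\qquad \mathsf C=\cos^2(\pi/n),\qquad(\mathsf A-1)(\mathsf B-1)=\mathsf C. \tag{4}$$

**Proposition 4.** $\Gamma(a,b)$ is semi-arithmetic if and only if $4\mathsf A$ and $4\mathsf B$ are totally real algebraic integers. Then $k=\mathbb Q(\mathsf A,\mathsf B)$, and $\mathcal A$ is the $k$-span of $\tilde E=\{w(\tilde X,\tilde Y):w\in E\}\subset\mathrm{SL}(2,\mathbb R)$.

*Proof.* **Step 1: necessity.** If $\Gamma$ is semi-arithmetic, the traces $x^2-2=4\mathsf A-2$ of $X^2$ and $4\mathsf B-2$ of $Y^2$ are algebraic integers in a totally real field.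

**Step 2: the traces.** Here we show that the traces are integers and find the field. Assume $4\mathsf A,4\mathsf B$ are totally real algebraic integers. By (4), $4\mathsf A\mathsf B=4\mathsf A+4\mathsf B-4+4\mathsf C$, and $4\mathsf C=2+2\cos(2\pi/n)$ is an algebraic integer. By Lemmas 2 and 3 the traces of $\Gamma^{(2)}$ are, up to sign, the numbers $R_w(\mathsf A,\mathsf B)\in\mathbb Z[4\mathsf A,4\mathsf B,4\mathsf A\mathsf B]$, which are algebraic integers in $k=\mathbb Q(\mathsf A,\mathsf B)$. They include $4\mathsf A-2$ and $4\mathsf B-2$, so they generate $k$. Every embedding of $k$ sends $\mathsf A$ and $\mathsf B$ to real numbers, so $k$ is totally real.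

**Step 3: the quaternion algebra.** We want four elements that span. Put $g_1=1$, $g_2=\tilde X^2$, $g_3=\tilde Y^2$, $g_4=\tilde X^2\tilde Y^2$, all in $\tilde E$. The first two span the diagonal matrices. The off-diagonal parts of $g_3$ and $g_4$ are $-\sinh2b\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $-\sinh2b\begin{pmatrix}0&e^{2a}\\e^{-2a}&0\end{pmatrix}$, which are independent. So $g_1,\dots,g_4$ is a basis of $M_2(\mathbb R)$. For $w\in\tilde E$ write $w=\sum r_ig_i$ with $r_i\in\mathbb R$. Then $\mathrm{tr}(wg_j)=\sum_ir_i\,\mathrm{tr}(g_ig_j)$; the matrix $(\mathrm{tr}\,g_ig_j)$ has entries in $k$ and is invertible because the trace form is nondegenerate, and the left sides lie in $k$. So all $r_i\in k$. Thus $\mathcal A=\bigoplus kg_i$ is a $k$-algebra of dimension $4$ with $\mathcal A\otimes_k\mathbb R=M_2(\mathbb R)$ at $\sigma=\mathrm{id}$; hence it is central simple, and it is split at $\mathrm{id}$. Its reduced norm is the determinant, so $\tilde E\subset\mathcal A^1$, and $\tilde E$ maps onto $\Gamma^{(2)}$ by Lemma 2.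

**Step 4: the order.** The ring $\mathcal O_k[\tilde E]$ contains the $g_i$, and every element $m$ of it satisfies $\mathrm{tr}(mg_j)\in\mathcal O_k$ for all $j$. So it lies in the lattice dual to $\sum\mathcal O_kg_j$ and is finitely generated over $\mathcal O_k$. It is an order, and $\Gamma^{(2)}$ lies in its norm-one group modulo $\pm1$. $\square$

Check on the golden example: $4\mathsf A=10+2\sqrt5$ and $4\mathsf B=10-2\sqrt5$, so $\Gamma$ is semi-arithmetic with $k=\mathbb Q(\sqrt5)$.

## 5. Recognizing a Galois conjugate by its traces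

We have an abstract representation $\rho_\sigma$ and want to see it as an action on a picture. The next lemma says that it is enough to write down two matrices with the right squared traces. Let $\mathcal D$ denote either $M_2(\mathbb R)$ or Hamilton's quaternions $\left\{\begin{pmatrix}\alpha&\beta\\-\bar\beta&\bar\alpha\end{pmatrix}\right\}\subset M_2(\mathbb C)$, the real span of $\mathrm{SU}(2)$. In both cases $(m,m')\mapsto\mathrm{tr}(mm')$ is a nondegenerate real form on $\mathcal D$; in the second case $\mathrm{tr}(m\bar m^{\,t})>0$ for $m\ne0$, and $\bar m^{\,t}\in\mathcal D$.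

**Lemma 5.** Let $\Gamma(a,b)$ be semi-arithmetic and $\sigma:k\to\mathbb R$ an embedding. Let $P,R\in\mathrm{SL}(2,\mathbb C)$ be a balanced pair with
$$(\mathrm{tr}P)^2=4\sigma(\mathsf A),\qquad(\mathrm{tr}R)^2=4\sigma(\mathsf B), \tag{5}$$
such that the matrices $w(P,R)$, $w\in E$, lie in $\mathcal D$ and span it over $\mathbb R$. Then $w(\tilde X,\tilde Y)\mapsto w(P,R)$ extends to an isomorphism $\mathcal A\otimes_{k,\sigma}\mathbb R\cong\mathcal D$. So $\mathcal A$ is split at $\sigma$ if and only if $\mathcal D=M_2(\mathbb R)$, and in that case, up to conjugation by an isometry, $\rho_\sigma$ sends $w(X,Y)$ to the class of $w(P,R)$ for $w\in E$.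

*Proof.* We first show that $\Theta\big(\sum c_w\,w(\tilde X,\tilde Y)\big)=\sum\sigma(c_w)\,w(P,R)$, with finite sums over $w\in E$ and $c_w\in k$, is well defined on $\mathcal A$. Suppose $\sum c_w\,w(\tilde X,\tilde Y)=0$. Multiply by $v(\tilde X,\tilde Y)$, $v\in E$, and take traces: $\sum c_wR_{wv}(\mathsf A,\mathsf B)=0$. The polynomials $R_{wv}$ have integer coefficients, so applying $\sigma$ gives $\sum\sigma(c_w)R_{wv}(\sigma\mathsf A,\sigma\mathsf B)=0$. By (5) and Lemma 3 this says
$$\mathrm{tr}\Big(\Big[\sum\sigma(c_w)\,w(P,R)\Big]v(P,R)\Big)=0\qquad\text{for all }v\in E .$$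
The $v(P,R)$ span $\mathcal D$ and the trace form is nondegenerate, so the bracket is $0$. Thus $\Theta$ is a well-defined $\sigma$-semilinear ring homomorphism. It extends to an $\mathbb R$-algebra homomorphism $\mathcal A\otimes_{k,\sigma}\mathbb R\to\mathcal D$, which is onto because the $w(P,R)$ span. Both sides have dimension $4$, so it is an isomorphism. The last statement is the definition of $\rho_\sigma$ together with Skolem–Noether. $\square$

**The golden conjugate.** Let $\sigma:\sqrt5\mapsto-\sqrt5$. Since $\sigma(\varphi)=-\varphi^{-1}$, we have $\sigma(\mathsf A)=1+\varphi^{-2}=\mathsf B$ and $\sigma(\mathsf B)=\mathsf A$. Let $Q'=Q(b,a)$, the quadrilateral with the two lengths exchanged, and let $s_i'$ be its side reflections. Both quadrilaterals have $n=\infty$, so by (3) the assignment $\tau(s_i)=s_i'$ defines a homomorphism $\tau:W\to\mathrm{Isom}(\mathbb H)$. The computation of Section 1 with $a$ and $b$ exchanged shows that $\tau(X)$ and $\tau(Y)$ have lifts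
$$P=\mathrm{diag}(e^b,e^{-b}),\qquad R=\begin{pmatrix}\cosh a&-\sinh a\\-\sinh a&\cosh a\end{pmatrix},$$
a balanced pair with $(\mathrm{tr}P)^2=4\mathsf B=4\sigma(\mathsf A)$ and $(\mathrm{tr}R)^2=4\mathsf A=4\sigma(\mathsf B)$. Even words in $P,R$ are real, and $1,P^2,R^2,P^2R^2$ span $M_2(\mathbb R)$ by Step 3 above. Lemma 5 gives: $\mathcal A$ is split at $\sigma$, so $\mathrm{a.dim}(\Gamma)=2$, and
$$\rho_2=g\,\tau|_{\Gamma^{(2)}}\,g^{-1}\qquad\text{for an isometry }g\text{ of }\mathbb H. \tag{6}$$
The guess of Section 1 was right. The task is now geometric: find a $\tau$-equivariant map $\mathbb H\to\mathbb H$ with Lipschitz constant $a/b$. If a map $Q\to Q'$ sends side $i$ into side $i$ for each $i$, reflections will spread it over the plane. So we look for good side-preserving maps between Lambert quadrilaterals.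

## 6. Lambert quadrilaterals in Fermi coordinates, and a rescaling that fails at the cusp

Use the hyperboloid $-x_0^2+x_1^2+x_2^2=-1$, $x_0>0$, with
$$p(s,t)=(\cosh t\cosh s,\ \cosh t\sinh s,\ \sinh t),\qquad\text{metric } dt^2+\cosh^2t\,ds^2 .$$
Here $t$ is the signed distance from the base line $\{t=0\}$ and $s$ is the position of the foot of the perpendicular. Let $a,b>0$ with $c:=\sinh a\sinh b\in(0,1]$, and put
$$n_1=(0,-1,0),\quad n_2=(\sinh a,\cosh a,0),\quad n_3=(0,0,-1),\quad n_4=(\sinh b,0,\cosh b).$$
These are unit spacelike vectors, with $\langle n_1,n_3\rangle=\langle n_1,n_4\rangle=\langle n_2,n_3\rangle=0$ and $\langle n_2,n_4\rangle=-\sinh a\sinh b=-c$. We have $\langle p,n_1\rangle=-\cosh t\sinh s$, $\langle p,n_2\rangle=\cosh t\sinh(s-a)$, $\langle p,n_3\rangle=-\sinh t$ and $\langle p,n_4\rangle=\sinh t\cosh b-\cosh t\cosh s\sinh b$. Hence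
$$Q(a,b):=\bigcap_i\{\langle p,n_i\rangle\le0\}=\{0\le s\le a,\ t\ge0,\ \tanh t\le\tanh b\cosh s\}. \tag{7}$$
With $O=(0,0)$, $A=(a,0)$, $B=(0,b)$ this is a convex quadrilateral with right angles at $O,A,B$, with $|OA|=a$, $|OB|=b$, and with angle $\arccos c$ at $C$. The sides 1 to 4 lie on $\{s=0\}$, $\{s=a\}$, $\{t=0\}$ and $\{\tanh t=\tanh b\cosh s\}$. The vertex $C$ is a finite point exactly when $\tanh b\cosh a<1$. Now $\tanh^2b\cosh^2a<1$ means $\sinh^2b\,(1+\sinh^2a)<1+\sinh^2b$, that is, $c<1$; for $c=1$ the point $C$ is ideal. With $c=\cos(\pi/n)$ the angle is $\pi/n$, as promised in Section 4.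

Exchanging the coordinates $x_1,x_2$ is a reflection. It carries $Q(a,b)$ to $Q(b,a)$ and exchanges sides $1\leftrightarrow3$ and $2\leftrightarrow4$. We call this the diagonal symmetry.

**A natural first try.** Let $c=c'=1$ and $a'>a$, so that $b'<b$. We want a side-preserving map $Q(a,b)\to Q(a',b')$. (The golden case is of this kind after the diagonal symmetry: base $0.584$ must go to base $1.259$.) The sensible thing is to stretch the base by $\kappa=a'/a$ and to rescale each vertical fiber so that the top goes exactly to the top. With $\mu(s)=\operatorname{artanh}(\tanh b\cosh s)$ the height over $s$ in $Q(a,b)$, and $\mu_1$ the height in $Q(a',b')$, this is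
$$F_0(s,t)=\Big(\kappa s,\ t\,\frac{\mu_1(\kappa s)}{\mu(s)}\Big),\qquad F_0(a,t)=(a',t).$$
It preserves all four sides. But it is not Lipschitz for any constant. Put $\upsilon=\tanh b\cosh s$ and $\upsilon_1=\tanh b'\cosh\kappa s$; both tend to $1$ as $s\to a$. Since $e^{2\operatorname{artanh}\upsilon}=\frac{1+\upsilon}{1-\upsilon}$, l'Hôpital's rule gives
$$\mu(s)-\mu_1(\kappa s)\ \longrightarrow\ \frac12\log\lim_{s\to a}\frac{1-\upsilon_1}{1-\upsilon}=\frac12\log\frac{\kappa\tanh b'\sinh a'}{\tanh b\sinh a}=\frac12\log\frac{a'\tanh a'}{a\tanh a}=:q>0,$$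
using $\tanh b\cosh a=\tanh b'\cosh a'=1$. In particular $\mu_1/\mu\to1$, so $F_0$ is continuous at $s=a$. Fix $t>0$. The points $(s,t)$ and $(a,t)$ are at distance at most $(a-s)\cosh t$. Their images have heights over the base line differing by $t\,\frac{\mu(s)-\mu_1(\kappa s)}{\mu(s)}\sim\frac{tq}{\mu(s)}$, so their distance is at least about that much. As $\mu(s)$ grows only like $\frac12\log\frac1{a-s}$, the quotient tends to infinity. The map breaks near the side $AC$: the two cusps are shifted against each other by a fixed amount $q$, and forcing the tops to match smears this shift over the fibers too abruptly.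

## 7. Overshoot, then project

The way out is to not rescale the fibers at all. Keep $t$, stretch only $s$, let the image stick out beyond $Q'$, and push it back with the nearest-point projection, which costs nothing: the projection onto a closed convex set in $\mathbb H$ is $1$-Lipschitz. The price is that one must check that every side still lands in the right side. The right and acute angles of $Q'$ take care of this, provided the top side overshoots.

**Lemma 6.** Let $Q=Q(a,b)$, $Q'=Q(a',b')$ with $c=\sinh a\sinh b\le1$ and $0<c'=\sinh a'\sinh b'\le c$. There is a map $F:Q\to Q'$ sending each side into the corresponding side and Lipschitz with constant $\max(1,a'/a,b'/b)$.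

*Proof.* **Step 1: set-up.** Since $c'\le c$, we cannot have both $a'>a$ and $b'>b$. By the diagonal symmetry we may assume $b'\le b$. Let $\kappa=a'/a$, $S=\{0\le s\le a,\ t\ge0\}$, $S'=\{0\le s\le a',\ t\ge0\}$; these are convex. Let $G:S\to S'$, $G(s,t)=(\kappa s,t)$. From $dt^2+\cosh^2t\,\kappa^2ds^2\le\max(1,\kappa)^2(dt^2+\cosh^2t\,ds^2)$ and the convexity of $S$, the map $G$ is $\max(1,\kappa)$-Lipschitz.

**Step 2: the top side overshoots.** We show
$$\tanh b'\cosh(\kappa s)\le\tanh b\cosh s\qquad\text{for }0\le s\le a. \tag{8}$$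
If $\kappa\le1$ this is clear from $b'\le b$. Let $\kappa>1$. The logarithmic derivative of $\cosh(\kappa s)/\cosh s$ is $\kappa\tanh\kappa s-\tanh s\ge0$, so it is enough to treat $s=a$, that is, to show $\tanh b'\cosh a'\le\tanh b\cosh a$. With $\Sigma=\sinh^2a$ we have $\sinh^2b=c^2/\Sigma$, hence
$$\tanh^2b\cosh^2a=\frac{c^2(1+\Sigma)}{\Sigma+c^2}.$$
This is increasing in $c$. Its $\Sigma$-derivative has the sign of $c^2-1\le0$, so it is non-increasing in $\Sigma$. As $c'\le c$ and $a'>a$, the inequality follows. (For $c=c'=1$ both sides equal $1$ at $s=a$.)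

**Step 3: the map.** Let $\pi$ be the nearest-point projection onto $Q'$ and $F=\pi\circ G|_Q$. As $Q\subset S$, $F$ is $\max(1,\kappa)$-Lipschitz, and since $b'\le b$ this constant is $\max(1,a'/a,b'/b)$.

**Step 4: the sides.** Here we check that $F$ respects sides. Let $\ell'$ be the line containing $B'C'$. Then $Q'$ is the part of $S'$ on one side of $\ell'$, and $S'\cap\ell'=B'C'$.

*Side $OA$.* $G(s,0)=(\kappa s,0)\in O'A'$, which $\pi$ fixes.

*Side $OB$.* $G(0,t)=(0,t)$. If $t\le b'$ it lies on $O'B'$. If $t>b'$, it lies beyond $\ell'$, and $\ell'$ is perpendicular to the line $O'B'$ at $B'$. So the nearest point in the half-plane bounded by $\ell'$ that contains $Q'$ is $B'$. Since $B'\in Q'$, also $\pi(0,t)=B'$.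

*Side $AC$.* $G(a,t)=(a',t)$. If it is not on $A'C'$, then $C'$ is finite and the point lies beyond $C'$ on the line $A'C'$. The angle of $Q'$ at $C'$ is $\arccos c'<\pi/2$, because $c'>0$. So $Q'$ lies in the half-plane bounded by the perpendicular to $A'C'$ at $C'$ that contains $A'$. The nearest point of this half-plane to $(a',t)$ is $C'\in Q'$. Hence $\pi(a',t)=C'$.

*Side $BC$.* For $p=(s,t)\in BC$ we have $\tanh t=\tanh b\cosh s\ge\tanh b'\cosh(\kappa s)$ by (8). So $G(p)\in S'$ is on $\ell'$, hence on $B'C'$, or strictly on the side of $\ell'$ away from $Q'$. In the second case the segment from $G(p)$ to $\pi G(p)$ lies in the convex set $S'$ and meets $\ell'$ in a point of $S'\cap\ell'=B'C'\subset Q'$. By minimality of the distance this point is $\pi G(p)$. So $\pi G(p)\in B'C'$. $\square$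

## 8. From one tile to the plane; proof of Theorem A

**Lemma 7.** Let $Q=Q(a,b)$ with $a,b,n$ as in (2), let $W$ be its reflection group and $\tau:W\to\mathrm{Isom}(\mathbb H)$ a homomorphism. If $F:Q\to\mathbb H$ is $K$-Lipschitz and $F(p)\in\mathrm{Fix}(\tau(s_i))$ whenever $p$ lies on side $i$, then $F$ extends to a $\tau$-equivariant $K$-Lipschitz map $\mathbb H\to\mathbb H$.

*Proof.* Define $F(wp)=\tau(w)F(p)$ for $w\in W$, $p\in Q$. To see that this is well defined, let $wp=w'p'$ with $p,p'\in Q$. By Poincaré's theorem $p=p'$, and $w^{-1}w'$ is a product of reflections $s_i$ with $p$ on side $i$. Each $\tau(s_i)$ fixes $F(p)$, so $\tau(w)F(p)=\tau(w')F(p)$. The map is equivariant by construction and $K$-Lipschitz on each tile. A geodesic segment meets finitely many tiles, and each meets it in a subsegment because tiles are convex. So the segment is cut into finitely many pieces, each inside one tile. Adding up along the pieces, $F$ is $K$-Lipschitz on $\mathbb H$. $\square$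

**Proof of Theorem A.** Signature and cofiniteness are in Section 4, semi-arithmeticity with $k=\mathbb Q(\sqrt5)$ is Proposition 4, $\mathrm{a.dim}(\Gamma)=2$ and the description (6) of $\rho_2$ are in Section 5, and $\delta(\Gamma)\ge a/b$ is in Section 3. For the upper bound, apply Lemma 6 with $(a',b')=(b,a)$, $c=c'=1$. It gives a side-preserving map $F:Q(a,b)\to Q(b,a)$ with Lipschitz constant $\max(1,b/a,a/b)=a/b$. Side $i$ of $Q(b,a)$ is fixed by $\tau(s_i)=s_i'$, so Lemma 7 extends $F$ to a $\tau$-equivariant $\frac ab$-Lipschitz map of $\mathbb H$. Then $u=(\mathrm{id},\,g\circ F)$ is $\rho_0$-equivariant and $\frac ab$-Lipschitz. Hence $\delta(\Gamma)=a/b$, attained by $u$. $\blacksquare$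

**The punctured torus group.** For $n=\infty$ the presentation (3) allows the homomorphism $\chi:W\to\mathbb Z/2$ with $\chi(s_1)=\chi(s_2)=0$, $\chi(s_3)=\chi(s_4)=1$. It sends $r_O,r_A,r_B$ to $1$ and $X,Y$ to $0$. Since $\Gamma=\Gamma_0\cup r_O\Gamma_0$, the group $\Gamma_0=\langle X,Y\rangle$ is the kernel of $\chi|_\Gamma$, of index $2$. Nontrivial elements of finite order in $\Gamma$ are conjugate to $r_O,r_A$ or $r_B$, so $\Gamma_0$ is torsion-free. The stabilizer of the cusp $C$ in $\Gamma$ is generated by $s_2s_4=r_Ar_Or_B$, on which $\chi=1$, so $\Gamma_0$ has one cusp. The area of $Q$ is $\pi/2$, so $\mathbb H/\Gamma_0$ has area $2\pi$ and genus $1$. So the group generated by $\tilde X$ and $\tilde Y$ is a once-punctured torus group commensurable with $\Gamma$, and it has the same stretch.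

## 9. All the groups $\Gamma(a,b)$

For $w\in\mathbb R$ put $\Lambda(w)=\frac12\operatorname{arccosh}\max(1,|2w-1|)$. From $\cosh2\Lambda=2\cosh^2\Lambda-1=2\sinh^2\Lambda+1$ one reads off
$$\cosh^2\Lambda(w)=w\ (w\ge1),\qquad\Lambda(w)=0\ (0\le w\le1),\qquad\sinh^2\Lambda(w)=-w\ (w\le0). \tag{9}$$

**Theorem B.** Let $3\le n\le\infty$, let $a,b>0$ with $\sinh a\sinh b=\cos(\pi/n)$ ($=1$ if $n=\infty$), and let $\Gamma=\Gamma(a,b)=W^+$ be the orientation-preserving subgroup of the reflection group of $Q(a,b)$. Put $\mathsf A=\cosh^2a$, $\mathsf B=\cosh^2b$.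

1. $\Gamma$ is semi-arithmetic if and only if $4\mathsf A$ and $4\mathsf B$ are totally real algebraic integers. Then $k=\mathbb Q(\mathsf A,\mathsf B)$.
2. In that case, with $\sigma$ running over all embeddings $k\to\mathbb R$,
$$\boxed{\ \delta(\Gamma)=\max_\sigma\ \max\left(\frac{\Lambda(\sigma\mathsf A)}{a},\ \frac{\Lambda(\sigma\mathsf B)}{b}\right)\ }$$
and the infimum is attained.

**Corollary C.** (i) Let $\varepsilon>1$ be a totally positive unit of a real quadratic field. For $n=\infty$, $\sinh^2a=\varepsilon$: $\delta(\Gamma)=\operatorname{arcsinh}\sqrt\varepsilon\,/\operatorname{arcsinh}(1/\sqrt\varepsilon)$. For $n=3$, $\sinh^2a=\varepsilon/2$ (cocompact, signature $(0;2,2,2,3)$): $\delta(\Gamma)=\operatorname{arcsinh}\sqrt{\varepsilon/2}\,/\operatorname{arcsinh}(1/\sqrt{2\varepsilon})$. These values exceed $1$ and are unbounded.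

(ii) If $n\in\{3,4,6,\infty\}$, $\Gamma$ is as in part 1 of Theorem B (that is, semi-arithmetic), and some $\sigma\ne\mathrm{id}$ has $\sigma(\sinh^2a)>0$, then $\delta(\Gamma)>1$.

(iii) The values $\delta(\Gamma)$ obtained from $n=\infty$ are dense in $\left[\frac{\operatorname{arcsinh}\varphi}{\operatorname{arcsinh}1},\infty\right)\approx[1.428,\infty)$.

Part 1 of Theorem B is Proposition 4. Before proving part 2, try it on four small cases.

**Example 1.** $n=\infty$, $\sinh a=\sinh b=1$. Then $4\mathsf A=4\mathsf B=8$ and $k=\mathbb Q$, so only $\sigma=\mathrm{id}$ occurs and $\delta=1$.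

**Example 2.** $n=3$, $\sinh^2a=\varphi/2$, $\sinh^2b=\varphi^{-1}/2$ (the product is $\frac14$). Here $4\mathsf A=4+2\varphi$, $4\mathsf B=4+2\varphi^{-1}$. The nontrivial $\sigma$ sends $\varphi\mapsto-\varphi^{-1}$ and $\varphi^{-1}\mapsto-\varphi$, so $\sigma\mathsf A=1-\frac12\varphi^{-1}\approx0.69$ and $\sigma\mathsf B=1-\frac12\varphi\approx0.19$. Both are in $(0,1)$, both $\Lambda$'s vanish, and the formula gives $\delta=1$.

**Example 3.** $n=\infty$, $\sinh^2a=\varphi^{-1}$, $\sinh^2b=\varphi$. Then $\sigma\mathsf A=1-\varphi=-\varphi^{-1}<0$ and $\sigma\mathsf B=1-\varphi^{-1}=\varphi^{-2}\in(0,1)$. By (9), $\sinh^2\Lambda(\sigma\mathsf A)=\varphi^{-1}=\sinh^2a$, so $\Lambda(\sigma\mathsf A)=a$ and the formula gives $\delta=1$.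

**Example 4.** $n=\infty$, $\sinh^2a=\sqrt2-1$, $\sinh^2b=\sqrt2+1$. Now $\mathsf A=\sqrt2$, $\mathsf B=2+\sqrt2$; the nontrivial $\sigma$ gives $\sigma\mathsf A=-\sqrt2$ and $\sigma\mathsf B=2-\sqrt2\in(0,1)$. The formula gives $\delta=\operatorname{arcsinh}(2^{1/4})/\operatorname{arcsinh}\big((\sqrt2-1)^{1/2}\big)\approx1.0090/0.6058\approx1.67$.

The last two examples show what is new. The recipe of Section 5 asked for a quadrilateral $Q(a',b')$ with $\cosh^2a'=\sigma\mathsf A$. When $\sigma\mathsf A<0$ there is none, and Lemma 6 has no target.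

## 10. Where $\sigma(\cosh^2a)$ and $\sigma(\cosh^2b)$ can lie

Let $\Gamma(a,b)$ be semi-arithmetic, fix $\sigma:k\to\mathbb R$, and write
$$S=\sigma\mathsf A,\qquad T=\sigma\mathsf B,\qquad c=\sqrt{\mathsf C},\qquad c'=\sqrt{\sigma\mathsf C},\qquad(S-1)(T-1)=c'^2 .$$
Since $4\mathsf C-2=2\cos(2\pi/n)$, its conjugates are $2\cos(2\pi j/n)$ with $\gcd(j,n)=1$, so $\sigma\mathsf C=\cos^2(\pi j/n)$ (and $\sigma\mathsf C=1$ if $n=\infty$). As $j/n$ has distance at least $1/n$ from the integers, and is not a half-integer because $n\ge3$,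
$$0<c'\le c\le1,\qquad\text{and for finite }n\text{ the angle }\arccos c'\text{ is an integer multiple of }\pi/n. \tag{10}$$
So $(S-1)(T-1)>0$, and also $S,T\ne0$. Both numbers exceed $1$ or both are below $1$; both negative is impossible, since then $(1-S)(1-T)>1\ge c'^2$. Four cases remain:

- Case 1: $S,T>1$.
- Case 2a: $0<S,T<1$.
- Case 2b: $S<0<T<1$.
- Case 2c: $T<0<S<1$.

**Proposition 8.** In Case 2a, $\mathcal A$ is ramified at $\sigma$ and $\Lambda(S)=\Lambda(T)=0$. In the other cases $\mathcal A$ is split at $\sigma$, and there is a $\rho_\sigma$-equivariant map $\mathbb H\to\mathbb H$ that is Lipschitz with constant $\max\big(1,\Lambda(S)/a,\Lambda(T)/b\big)$.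

The proof treats the cases in turn. Each time the plan is to exhibit a balanced pair for Lemma 5, to recognize it as coming from a homomorphism $\tau$ on $W$, and to map $Q$ suitably.

**Case 1 (a second quadrilateral).** Let $a',b'>0$ with $\cosh^2a'=S$, $\cosh^2b'=T$; so $a'=\Lambda(S)$, $b'=\Lambda(T)$ and $\sinh a'\sinh b'=c'$. Let $s_i'$ be the reflections in the sides of $Q(a',b')$. We check that $\tau(s_i)=s_i'$ respects (3). The three right angles give the three relations of order $2$. For finite $n$, $s_2's_4'$ is a rotation by $2\arccos c'$, whose $n$-th power is trivial by (10). (The group generated by the $s_i'$ need not be discrete; nothing requires it.) By Section 1, $\tau(X)$ and $\tau(Y)$ lift to $P=\mathrm{diag}(e^{a'},e^{-a'})$ and $R=\begin{pmatrix}\cosh b'&-\sinh b'\\-\sinh b'&\cosh b'\end{pmatrix}$, a balanced pair satisfying (5), and $1,P^2,R^2,P^2R^2$ span $M_2(\mathbb R)$ as in Step 3 of Proposition 4. By Lemma 5, $\sigma$ is split and $\rho_\sigma=g\tau|_{\Gamma^{(2)}}g^{-1}$. Since $c'\le c\le1$, Lemmas 6 and 7 give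 a $\tau$-equivariant map with constant $\max(1,a'/a,b'/b)$. Compose with $g$.

**Case 2a (a ramified place).** Choose $\alpha,\beta\in(0,\frac\pi2)$ with $\cos^2\alpha=S$, $\cos^2\beta=T$, and put $P=\mathrm{diag}(e^{i\alpha},e^{-i\alpha})$, $R=\begin{pmatrix}\cos\beta&-\sin\beta\\\sin\beta&\cos\beta\end{pmatrix}$, both in $\mathrm{SU}(2)$. Then $\mathrm{tr}PR=2\cos\alpha\cos\beta$, so the pair is balanced, and (5) holds. The matrices $1,P^2$ span the diagonal matrices in $\mathcal D$ over $\mathbb R$, as $\sin2\alpha\neq0$. The off-diagonal parts of $R^2$ and $P^2R^2$ are $\sin2\beta\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $\sin2\beta\begin{pmatrix}0&-e^{2i\alpha}\\e^{-2i\alpha}&0\end{pmatrix}$, which are independent over $\mathbb R$, since $\sin2\beta\ne0$ and $e^{2i\alpha}\notin\mathbb R$. So even words span Hamilton's quaternions, and Lemma 5 says that $\sigma$ is ramified. That $\Lambda(S)=\Lambda(T)=0$ is (9).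

**Case 2b (a triangle and a half-turn).** Put $\alpha=\Lambda(S)>0$, so $\sinh^2\alpha=-S$, and let $\beta\in(0,\frac\pi2)$ with $\cos^2\beta=T$. Then $(S-1)(T-1)=c'^2$ reads
$$\cosh\alpha\,\sin\beta=c'. \tag{11}$$

*The figure.* On the hyperboloid take polar coordinates $(\rho,\theta)$ about $O'=(1,0,0)$, that is, points $(\cosh\rho,\sinh\rho\cos\theta,\sinh\rho\sin\theta)$, and the unit vectors $m_2=(\sinh\alpha,\cosh\alpha,0)$, $m_3=(0,0,-1)$, $m_4=(0,-\sin\beta,\cos\beta)$. The region $\Delta'$ where all three products are $\le0$ is $\{0\le\theta\le\beta,\ \tanh\rho\cos\theta\le\tanh\alpha\}$. It is a triangle $O'A'C'$ with angle $\beta$ at $O'$, with $|O'A'|=\alpha$, with a right angle at $A'$ (since $\langle m_2,m_3\rangle=0$), and with angle $\arccos c'<\pi/2$ at $C'$, since $\langle m_2,m_4\rangle=-\cosh\alpha\sin\beta=-c'$. If $c'=1$, then $C'$ is ideal.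

*The homomorphism.* Define $\tau$ on generators of $W$ by letting $\tau(s_1)$ be the half-turn about $O'$ and $\tau(s_2),\tau(s_3),\tau(s_4)$ the reflections in the lines $A'C'$, $O'A'$, $O'C'$. The relations (3) hold: a half-turn about $O'$ commutes with reflections in lines through $O'$, so $\tau(s_1)$ commutes with $\tau(s_3)$ and $\tau(s_4)$; the lines $A'C'$ and $O'A'$ are perpendicular; and for finite $n$ the product $\tau(s_2)\tau(s_4)$ is a rotation by $2\arccos c'$, whose $n$-th power is trivial by (10).

*The matrices.* Recall $\mathrm{Isom}(\mathbb H)=\mathrm{PGL}(2,\mathbb R)$, where a matrix of determinant $-1$ acts by $z\mapsto\frac{p\bar z+q}{r\bar z+s}$. Move the figure to the upper half-plane with $O'=i$, $A'=ie^\alpha$. Then $\tau(s_1)z=-1/z$ and $\tau(s_2)z=e^{2\alpha}/\bar z$, so $\tau(X)=\tau(s_2)\tau(s_1)$ is $z\mapsto-e^{2\alpha}\bar z$, a glide reflection given by $\mathrm{diag}(e^\alpha,-e^{-\alpha})$. Next, $\tau(Y)=\tau(s_3)\tau(s_4)$ is a rotation about $i$ by the angle $\pm2\beta$, given by a matrix $\begin{pmatrix}\cos\beta&\mp\sin\beta\\\pm\sin\beta&\cos\beta\end{pmatrix}$.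 Put
$$P=i\begin{pmatrix}e^\alpha&0\\0&-e^{-\alpha}\end{pmatrix},\qquad R=\begin{pmatrix}\cos\beta&\mp\sin\beta\\\pm\sin\beta&\cos\beta\end{pmatrix}\qquad\text{in }\mathrm{SL}(2,\mathbb C).$$
Then $(\mathrm{tr}P)^2=(2i\sinh\alpha)^2=4S$, $(\mathrm{tr}R)^2=4\cos^2\beta=4T$, and $\mathrm{tr}PR=2i\sinh\alpha\cos\beta=\frac12\mathrm{tr}P\,\mathrm{tr}R$. An even word contains an even number of letters $P^{\pm1}$, so the factors $i$ multiply to $\pm1$ and $w(P,R)\in\mathrm{SL}(2,\mathbb R)$. It represents $\tau(w(X,Y))$. The matrices $1$ and $P^2=-\mathrm{diag}(e^{2\alpha},e^{-2\alpha})$ span the real diagonal matrices. The off-diagonal parts of $R^2$ and $P^2R^2$ are nonzero multiples of $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $\begin{pmatrix}0&-e^{2\alpha}\\e^{-2\alpha}&0\end{pmatrix}$, which are independent. By Lemma 5, $\sigma$ is split and $\rho_\sigma=g\tau|_{\Gamma^{(2)}}g^{-1}$ for an isometry $g$.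

*The map.* By Lemma 7 we need $F:Q(a,b)\to\Delta'$ with side 1 going to the single point $O'$, the only fixed point of $\tau(s_1)$, and sides 2, 3, 4 going into $A'C'$, $O'A'$, $O'C'$. The next section constructs such a map with Lipschitz constant $\max(1,\alpha/a)$ (Lemma 9). As $\Lambda(T)=0$, this is $\max(1,\Lambda(S)/a,\Lambda(T)/b)$. Compose the extended map with $g$.

**Case 2c (exchange).** Choose the triangle of Case 2b for the exchanged data, that is, $\sinh^2\alpha=-T$, $\cos^2\beta=S$. Let $\tau(s_3)$ be the half-turn about $O'$, and let $\tau(s_4),\tau(s_1),\tau(s_2)$ be the reflections in $A'C'$, $O'A'$, $O'C'$. The presentation (3) is symmetric under $1\leftrightarrow3$, $2\leftrightarrow4$, so $\tau$ is a homomorphism. Let $P_0,R_0$ be the matrices that Case 2b writes down for this triangle; they represent (reflection in $A'C'$)(half-turn) and (reflection in $O'A'$)(reflection in $O'C'$). Now $\tau(X)=\tau(s_2)\tau(s_1)$ is represented by $P=R_0^{-1}$ and $\tau(Y)=\tau(s_3)\tau(s_4)$ by $R=P_0^{-1}$. So $(\mathrm{tr}P)^2=4\cos^2\beta=4S$,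 $(\mathrm{tr}R)^2=-4\sinh^2\alpha=4T$, and $\mathrm{tr}PR=\mathrm{tr}(P_0R_0)^{-1}=\mathrm{tr}P_0R_0$, so the pair is balanced. Even words in $P,R$ are even words in $P_0,R_0$ and conversely, so they are real and span $M_2(\mathbb R)$. Lemma 5 applies. The diagonal symmetry carries $Q(a,b)$ to $Q(b,a)$ and exchanges sides $1\leftrightarrow3$, $2\leftrightarrow4$; following it by the map of Lemma 9 for $Q(b,a)$ gives a map as required by Lemma 7, with constant $\max(1,\alpha/b)=\max(1,\Lambda(S)/a,\Lambda(T)/b)$, since $\Lambda(S)=0$. This proves Proposition 8, up to Lemma 9.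

## 11. Collapsing a side: from a quadrilateral to a triangle

Here the obstacle is that a whole side must go to a point without any loss in the Lipschitz constant. The observation that does it: in Fermi coordinates about $OB$ the metric is $d\rho^2+\cosh^2\rho\,d\vartheta^2$, in polar coordinates about $O$ it is $d\rho^2+\sinh^2\rho\,d\theta^2$, and $\sinh\rho<\cosh\rho$. So if distance from the line is reinterpreted as distance from the point, nothing gets longer, as long as $d\theta\le d\vartheta$. The choice of $\theta(\vartheta)$ is then dictated by the wish that the side $AC$ remain a line.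

**Lemma 9.** Let $c=\sinh a\sinh b\le1$, let $\alpha>0$, $\beta\in(0,\frac\pi2)$ with $\cosh\alpha\sin\beta=c'$ and $0<c'\le c$, and let $\Delta'=O'A'C'$ be the right triangle of Case 2b. There is a $\max(1,\alpha/a)$-Lipschitz map $F:Q(a,b)\to\Delta'$ with $F(OB)=\{O'\}$, $F(OA)\subset O'A'$, $F(AC)\subset A'C'$, $F(BC)\subset O'C'$.

*Proof.* **Step 1: collapse $OB$ to $O$.** Let $(\rho,\vartheta)$ be Fermi coordinates about the line $OB$, with $\rho$ the distance from it and $\vartheta$ the position of the foot measured from $O$. By (7) and the diagonal symmetry,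
$$Q(a,b)=\{\rho\ge0,\ 0\le\vartheta\le b,\ \tanh\rho\le\tanh a\cosh\vartheta\},$$
where $OA$ is $\vartheta=0$, $BC$ is $\vartheta=b$, and $AC$ is $\tanh\rho=\tanh a\cosh\vartheta$. Let $\Phi$ send $(\rho,\vartheta)$ to the point with polar coordinates $(\rho,\theta)$ about $O$, where $\theta$ is measured from $OA$, $0\le\theta<\frac\pi2$ and $\cos\theta=1/\cosh\vartheta$. Then $\sin\theta=\tanh\vartheta$, and differentiating gives $d\theta=d\vartheta/\cosh\vartheta$. Hence
$$d\rho^2+\sinh^2\!\rho\,d\theta^2\le d\rho^2+\cosh^2\!\rho\,d\vartheta^2 .$$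
So $\Phi$ is $1$-Lipschitz on the convex set $Q\cap\{\rho>0\}$, and by continuity on $Q$. It sends $OB$ to $O$ and fixes $OA$ pointwise. It maps $AC$ into $\tanh\rho\cos\theta=\tanh a$, the line perpendicular to $OA$ at $A$, and $BC$ into the ray $\theta=\beta_1$ with $\cos\beta_1=1/\cosh b$, that is, $\tan\beta_1=\sinh b$. So $\Phi(Q)$ is the right triangle $\mathcal T=OAC_1=\{0\le\theta\le\beta_1,\ \tanh\rho\cos\theta\le\tanh a\}$, with $C_1$ possibly ideal.

**Step 2: both triangles in the same coordinates.** The aim is to stretch and project as before. Use Fermi coordinates along the leg $OA$, with $s$ measured from $A$ towards $O$ and $t\ge0$ on the side of the triangle. Measured from $O$, the foot has position $s^*=a-s$, and the ray at angle $\beta_1$ is $\sinh t=\tan\beta_1\cosh t\sinh s^*$. So, with $\lambda=\tan\beta_1=\sinh b$ and, in the same way for $\Delta'$ with $s$ measured from $A'$, $\lambda'=\tan\beta$,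
$$\mathcal T=\{s,t\ge0,\ \tanh t\le\lambda\sinh(a-s)\},\qquad \Delta'=\{s,t\ge0,\ \tanh t\le\lambda'\sinh(\alpha-s)\}.$$
Here $\lambda\sinh a=\sinh b\sinh a=c$, and by (11)
$$(\lambda'\sinh\alpha)^2=\frac{\sin^2\beta\,\sinh^2\alpha}{1-\sin^2\beta}=\frac{c'^2\sinh^2\alpha}{\cosh^2\alpha-c'^2}\le c'^2\le c^2=(\lambda\sinh a)^2, \tag{12}$$
because $\sinh^2\alpha=\cosh^2\alpha-1\le\cosh^2\alpha-c'^2$.

**Step 3: the map.** Let $\mathcal R=\{s\ge0,t\ge0\}$, a convex quadrant, $\kappa=\max(1,\alpha/a)$, and $G(s,t)=(\kappa s,t)$, which is $\kappa$-Lipschitz on $\mathcal R$. Let $\pi$ be the nearest-point projection onto $\Delta'$, and $F=\pi\circ G\circ\Phi$, which is $\kappa$-Lipschitz.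

**Step 4: the hypotenuse overshoots.** We need $F(BC)\subset O'C'$. First we show
$$\lambda'\sinh(\alpha-\kappa s)\le\lambda\sinh(a-s)\qquad\text{for }0\le s\le a. \tag{13}$$
If $\alpha\ge a$, then $\kappa=\alpha/a$, and by (12)
$$\lambda'\sinh(\alpha-\kappa s)=\lambda'\sinh\alpha\cdot\frac{\sinh\kappa(a-s)}{\sinh\kappa a}\le\lambda\sinh a\cdot\frac{\sinh(a-s)}{\sinh a},$$
where we used that $\sinh(\kappa r)/\sinh r$ is non-decreasing in $r>0$ for $\kappa\ge1$ (for $s=a$ both sides are $0$). If $\alpha<a$, then $\kappa=1$. For $s>\alpha$ the left side of (13) is negative and the right side is not. For $s\le\alpha$ we have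
$$\lambda'\sinh(\alpha-s)=\lambda'\sinh\alpha\cdot\frac{\sinh(\alpha-s)}{\sinh\alpha}\le\lambda\sinh a\cdot\frac{\sinh(a-s)}{\sinh a},$$
since $\sinh(r-s)/\sinh r=\cosh s-\coth r\sinh s$ is non-decreasing in $r$ and the factor $\sinh(\alpha-s)/\sinh\alpha$ is nonnegative. So (13) holds. By (13), $G$ sends a point of the hypotenuse of $\mathcal T$ to a point of $\mathcal R$ on the line $h'=\{\tanh t=\lambda'\sinh(\alpha-s)\}$ or strictly beyond it. In the first case it lies in $\mathcal R\cap h'=O'C'$ and is fixed by $\pi$. In the second, the segment from it to its projection stays in $\mathcal R$ and crosses $h'$ in a point of $\mathcal R\cap h'=O'C'\subset\Delta'$; by minimality that point is the projection. So $F(BC)\subset O'C'$.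

**Step 5: the legs and the collapsed side.** A point $(s,0)$ with $s\le\alpha$ lies on $O'A'$ and is fixed by $\pi$. A point $(s,0)$ with $s>\alpha$ lies beyond $O'=(\alpha,0)$; as the angle $\beta$ at $O'$ is less than $\pi/2$, the perpendicular to $O'A'$ at $O'$ separates it from $\Delta'$, and it projects to $O'$. So $F(OA)\subset O'A'$. A point $(0,t)$ lies on $A'C'$, or $C'$ is finite and the point lies beyond $C'$; the angle at $C'$ is less than $\pi/2$, so it projects to $C'$. So $F(AC)\subset A'C'$. Finally $\Phi(OB)=\{O\}$, $G(O)=(\kappa a,0)$ with $\kappa a\ge\alpha$, and this projects to $O'$. So $F(OB)=\{O'\}$. $\square$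

## 12. Proof of part 2 of Theorem B

*Upper bound.* For $\sigma=\mathrm{id}$ take the identity map. At every other split place take the map of Proposition 8. Together they form a $\rho_0$-equivariant map $\mathbb H\to\mathbb H^r$ whose Lipschitz constant is the maximum of $1$ and of all $\Lambda(\sigma\mathsf A)/a$, $\Lambda(\sigma\mathsf B)/b$ with $\sigma$ split. At ramified places both $\Lambda$'s vanish, since Case 2a is the only ramified case. And $\sigma=\mathrm{id}$ contributes $\Lambda(\mathsf A)/a=1$. So this constant is the asserted maximum.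

*Lower bound.* $X^2,Y^2\in\Gamma^{(2)}$ have lengths $4a$ and $4b$. At a split $\sigma$, $|\mathrm{tr}\,\rho_\sigma(X^2)|=|\sigma(4\mathsf A-2)|=2\,|2\sigma\mathsf A-1|$, so
$$\ell(\rho_\sigma(X^2))=2\operatorname{arccosh}\max(1,|2\sigma\mathsf A-1|)=4\Lambda(\sigma\mathsf A),$$
and likewise $\ell(\rho_\sigma(Y^2))=4\Lambda(\sigma\mathsf B)$. Lemma 1 gives $K\ge\Lambda(\sigma\mathsf A)/a$ and $K\ge\Lambda(\sigma\mathsf B)/b$ for every admissible $K$. At ramified places these quantities are $0$ and impose nothing. So $\delta(\Gamma)$ equals the maximum, and the map above attains it. $\blacksquare$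

## 13. The values: units, a criterion for $\delta>1$, and density

Put $u=4\sinh^2a=4\mathsf A-4$ and $v=4\sinh^2b=4\mathsf B-4$, so $uv=16\cos^2(\pi/n)$, and $\Gamma(a,b)$ is semi-arithmetic exactly when $u,v$ are totally real algebraic integers. Put $h(w)=\operatorname{arcsinh}(\sqrt w/2)$, an increasing function of $w>0$; then $a=h(u)$ and $b=h(v)$. If $\sigma(u)>0$, then $\sigma(v)>0$ too, because $\sigma(uv)=16\,\sigma\mathsf C>0$ by (10). Then $\sigma\mathsf A=1+\sigma(u)/4>1$, and (9) gives $\Lambda(\sigma\mathsf A)=h(\sigma u)$ and $\Lambda(\sigma\mathsf B)=h(\sigma v)$.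

**Proof of (i).** A totally positive unit $\varepsilon>1$ of a real quadratic field has positive norm, so its conjugate is $\varepsilon^{-1}$. It is irrational, so $k=\mathbb Q(\varepsilon)$. For $n=\infty$, $u=4\varepsilon$ and $v=4\varepsilon^{-1}$; for $n=3$, $uv=4$ and $u=2\varepsilon$, $v=2\varepsilon^{-1}$. In both cases these are totally positive algebraic integers exchanged by the nontrivial $\sigma$. Theorem B gives $\delta=\max\big(1,h(v)/h(u),h(u)/h(v)\big)=h(u)/h(v)$, as $u>v$. These are the stated values: $h(4\varepsilon)=\operatorname{arcsinh}\sqrt\varepsilon$, $h(4\varepsilon^{-1})=\operatorname{arcsinh}(1/\sqrt\varepsilon)$, $h(2\varepsilon)=\operatorname{arcsinh}\sqrt{\varepsilon/2}$ and $h(2\varepsilon^{-1})=\operatorname{arcsinh}(1/\sqrt{2\varepsilon})$. They exceed $1$. Replacing $\varepsilon$ by its powers, $h(u)\to\infty$ and $h(v)\to0$, so they are unbounded. For $n=3$ the quadrilateral is compact, so $\Gamma$ is cocompact of signature $(0;2,2,2,3)$. $\square$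

**Proof of (ii).** For $n\in\{3,4,6,\infty\}$ the number $\mathsf C=\cos^2(\pi/n)$ is rational, so $v=16\mathsf C/u\in\mathbb Q(u)$ and $k=\mathbb Q(u)$. Hence $\sigma\ne\mathrm{id}$ means $\sigma(u)\ne u$. Define $a',b'>0$ by $\sinh^2a'=\sigma(u)/4$, $\sinh^2b'=\sigma(v)/4$. Then $\sinh a'\sinh b'=\sqrt{\mathsf C}=\sinh a\sinh b$ and $a'\ne a$, so $a'>a$ or $b'>b$. As $a'=\Lambda(\sigma\mathsf A)$ and $b'=\Lambda(\sigma\mathsf B)$, Theorem B gives $\delta(\Gamma)>1$. $\square$

**Proof of (iii).** Let $n=\infty$, so $uv=16$.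

**Step 1: notation.** For $T\ge8$ write $T=8\cosh2\xi$ with $\xi=\xi(T)\ge0$, and define $H_+(T),H_-(T)>0$ by $\sinh H_+=e^\xi$, $\sinh H_-=e^{-\xi}$. The roots of $w^2-Tw+16$ are $4e^{\pm2\xi}$, and $h(4e^{2\xi})=H_+(T)$, $h(4e^{-2\xi})=H_-(T)$. The function $H_+$ increases and $H_-$ decreases with $T$.

**Step 2: algebraic integers with prescribed conjugates.** We look for $u$ all of whose conjugates come in pairs of roots of $w^2-tw+16$, with $t$ spread over an interval. Fix an even integer $m\ge10$ and put $D=(m+2)^2-64$. This is not a square: if $T_0\ge8$ is an integer and $T_0^2-64=w^2$ with an integer $w\ge0$, then $(T_0-w)(T_0+w)=64$, and the factorizations $1\cdot64$, $2\cdot32$, $4\cdot16$, $8\cdot8$ give $2T_0=65,34,20,16$, so $T_0\in\{17,10,8\}$; but $m+2\ge12$ is even. Hence infinitely many odd primes $p$ satisfy $\left(\frac Dp\right)=-1$. For such $p$ put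
$$t_j=m+2\cos(2\pi j/p),\qquad1\le j\le\tfrac{p-1}2 .$$
This is a complete set of conjugates of an algebraic integer; all $t_j$ generate the same field $\mathbb Q(t_1)$, the maximal real subfield of $\mathbb Q(\zeta_p)$; and $t_j>m-2\ge8$. The prime $p$ is totally ramified in $\mathbb Q(\zeta_p)$, and $\zeta_p\equiv1$ modulo the prime above it. So the prime $\mathfrak p$ of $\mathbb Q(t_1)$ above $p$ has residue field $\mathbb F_p$, and $t_j\equiv m+2$, $t_j^2-64\equiv D\pmod{\mathfrak p}$. If $t_j^2-64$ were a square in $\mathbb Q(t_1)$, it would be the square of an algebraic integer and $D$ would be a square mod $p$. So the discriminant of $w^2-t_jw+16$ is not a square, and this polynomial is irreducible over $\mathbb Q(t_1)$.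

**Step 3: the stretch.** Choose $j$, let $u$ be the larger root of $w^2-t_jw+16$, and let $v=16/u$ be the other root. By Step 2, $u$ has degree $p-1$ over $\mathbb Q$. It is a root of $\prod_i(w^2-t_iw+16)\in\mathbb Z[w]$, which has degree $p-1$, so the conjugates of $u$ are exactly both roots of all these polynomials. They are real and positive because $t_i>8$. The same holds for $v$, which is a conjugate of $u$. So $u,v$ are totally positive algebraic integers. The largest $t_i$ is $t_1$, so the maximum of $h$ over the conjugates of $u$, and likewise of $v$, is $H_+(t_1)$. Since $h(v)=H_-(t_j)\le h(u)$, Theorem B gives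
$$\delta(\Gamma)=\frac{H_+(t_1)}{\min(h(u),h(v))}=\frac{H_+(t_1)}{H_-(t_j)} .$$
As $p\to\infty$ through these primes, $t_1\to m+2$ and the $t_j$ become dense in $[m-2,m+2]$. By continuity the values $\delta$ accumulate on every point of
$$R_m=\left[\frac{H_+(m+2)}{H_-(m-2)},\ \frac{H_+(m+2)}{H_-(m+2)}\right].$$

**Step 4: the intervals overlap.** To leave no gaps we show that the left end of $R_{m+2}$ is at most the right end of $R_m$. With $T=m+2\ge12$ this is
$$\frac{H_+(T+2)}{H_+(T)}\le\frac{H_-(T-2)}{H_-(T)}.$$
Differentiating $\sinh H_\pm=e^{\pm\xi}$ gives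
$$\frac{d\log H_+}{d\xi}=\frac{\tanh H_+}{H_+},\qquad-\frac{d\log H_-}{d\xi}=\frac{\tanh H_-}{H_-}.$$
The function $\tanh r/r$ is decreasing for $r>0$, and always $H_-\le\operatorname{arcsinh}1\le H_+$. Moreover $\xi'(T)=1/(16\sinh2\xi)$ is decreasing, so $\xi$ is concave and $\xi(T+2)-\xi(T)\le\xi(T)-\xi(T-2)$. Therefore
$$\log\frac{H_+(T+2)}{H_+(T)}\le\frac{\tanh H_+(T)}{H_+(T)}\big(\xi(T+2)-\xi(T)\big)\le\frac{\tanh H_-(T-2)}{H_-(T-2)}\big(\xi(T)-\xi(T-2)\big)\le\log\frac{H_-(T-2)}{H_-(T)}.$$
For the first inequality, $\tanh H_+/H_+$ is largest at the lower end of the range of $\xi$; for the last, $\tanh H_-/H_-$ increases with $\xi$, so it is smallest at $\xi(T-2)$.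

**Step 5: the union.** Both endpoints of $R_m$ increase with $m$ and tend to infinity, and consecutive intervals overlap. So $\bigcup_{m\ge10\text{ even}}R_m=\left[\frac{H_+(12)}{H_-(8)},\infty\right)$. Here $\xi(8)=0$ gives $H_-(8)=\operatorname{arcsinh}1$, and $\cosh2\xi(12)=\frac32$ gives $e^{2\xi(12)}=\frac{3+\sqrt5}2=\varphi^2$, so $H_+(12)=\operatorname{arcsinh}\varphi$. The values of $\delta$ accumulate at every point of this half-line, so they are dense in it. $\blacksquare$
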